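# Borel–Smith functions and relatively endotrivial complexes

## 1. Linear spheres over a $p$-group

Throughout, $G$ is a finite group, $k$ is a field of characteristic $p>0$, and modules are finitely generated. For $Q\le P\le G$ and a $kG$-module $M$ put $\operatorname{Tr}_Q^P(m)=\sum_{g\in P/Q}gm$ for $m\in M^Q$. We write ${}^gP=gPg^{-1}$, and $P\le_GQ$ means that $P$ is $G$-conjugate to a subgroup of $Q$. We fix a Sylow $p$-subgroup $S$ of $G$, and $s_p(G)$ is the set of $p$-subgroups of $G$.

**Definition ($p$-permutation modules, Brauer construction).** A $kG$-module $M$ is a $p$-permutation module if its restriction to every $p$-subgroup $P$ has a basis permuted by $P$; equivalently, $M$ is a direct summand of a permutation module. For $P\in s_p(G)$ the Brauer construction is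
$$M(P)=M^P\Big/\sum_{Q<P}\operatorname{Tr}_Q^P(M^Q),$$
a module over $k[N_G(P)/P]$; the quotient map is $\operatorname{Br}_P:M^P\to M(P)$.

For example, if $M=k[X]$ for a finite $G$-set $X$, then $M(P)=k[X^P]$: a sum over a $P$-orbit of length $>1$ is a trace from a proper subgroup. So $M(P)$ is an algebraic version of passing to $P$-fixed points. More generally, if $M=\bigoplus_{x\in X}M_x$ with $P$ permuting the summands, then $M(P)=\bigoplus_{x\in X^P}M_x(P)$, because the $P$-fixed points of a non-trivial orbit of summands are traces from the stabilizer of one of them.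

Let ${}_{kG}\mathbf{triv}$ be the category of $p$-permutation modules, $Ch^b({}_{kG}\mathbf{triv})$ its bounded chain complexes and $K(kG)=K^b({}_{kG}\mathbf{triv})$ the homotopy category. All additive functors, in particular $(-)(P)$, are applied degreewise and preserve homotopy equivalence $\simeq$. The complex $k[n]$ has $k$ in degree $n$. The dual of $C$ is $C^*$, and $\operatorname{End}_k(C)\cong C^*\otimes_kC$.

**Definition (endotrivial complex).** $C\in Ch^b({}_{kG}\mathbf{triv})$ is endotrivial if $C^*\otimes_kC\simeq k[0]$. Its homology is nonzero in exactly one degree, written $h(C)$.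

If $C$ is endotrivial, so is each $C(P)$, and we get a function $h_C(P)=h(C(P))$ on $s_p(G)$. Which functions occur? Take $G=C_p=\langle\sigma\rangle$ and
$$W=(kC_p\xrightarrow{\ \sigma-1\ }kC_p\xrightarrow{\ \text{augmentation}\ }k),\qquad k\text{ in degree }0.$$
The augmentation ideal is $(\sigma-1)kC_p$, so $H_0=H_1=0$, and $H_2=\ker(\sigma-1)=k\sum_i\sigma^i$. Since $(kC_p)(C_p)=0$, $W(C_p)=k[0]$. Thus the homology degrees are $2$ at the trivial subgroup and $0$ at $C_p$. For $p=2$ the shorter complex $kC_2\to k$ has degrees $1$ and $0$. (Proposition 3 contains the argument that such complexes are endotrivial.) For $p$ odd an odd difference cannot occur: $\dim M\equiv\dim M(P)$ mod $p$ for $p$-permutation modules, so comparing Euler characteristics gives $(-1)^{h(1)}\equiv(-1)^{h(C_p)}$ mod $p$.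

**Definition (Borel–Smith conditions).** Let $f$ be a function on $p$-subgroups, and $H\trianglelefteq L\le N_G(H)$ $p$-subgroups.

* (a) If $p$ is odd and $L/H\cong\mathbb Z/p\mathbb Z$, then $f(H)-f(L)$ is even.
* (b) If $L/H\cong\mathbb Z/p\mathbb Z\times\mathbb Z/p\mathbb Z$ and $H_0/H,\dots,H_p/H$ are its subgroups of order $p$, then $f(H)-f(L)=\sum_{i=0}^p\big(f(H_i)-f(L)\big)$.
* (c) If $p=2$, $L/H\cong\mathbb Z/4\mathbb Z$ and $H'/H$ is its subgroup of order $2$, then $f(H)-f(H')$ is even.
* (d) If $p=2$, $L/H\cong Q_8$ and $H'/H$ is its subgroup of order $2$, then $f(H)-f(H')$ is divisible by $4$.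

For a conjugation-closed $\mathcal X\subseteq s_p(G)$, $CF(G,\mathcal X)$ is the group of functions $\mathcal X\to\mathbb Z$ constant on conjugacy classes, $CF(G,p)=CF(G,s_p(G))$, and $CF_b(G,\mathcal X)$ is the subgroup of those $f$ that satisfy each condition whenever the values involved are defined.

To see (b) at work, let $p$ be odd, $L=C_p\times C_p$, and inflate $W$ along $L\to L/H_0\cong C_p$. The degrees are $f(R)=2$ if $R\le H_0$ and $0$ otherwise; condition (b) for $H=1$ reads $2-0=2+0+\dots+0$.

The opening case is that of a $p$-group and a function defined on all subgroups. It needs some standard facts, for which we refer to Broué, *On Scott modules and p-permutation modules*, Proc. AMS 93 (1985).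

* (F1) $(M\otimes M')(P)\cong M(P)\otimes M'(P)$ and $\operatorname{Hom}_k(M,M')(P)\cong\operatorname{Hom}_k(M(P),M'(P))$ naturally, and $\operatorname{Br}_P(\varphi)=\varphi(P)$ for $\varphi\in\operatorname{Hom}_{kP}(M,M')$. If $P\trianglelefteq R$ with $R$ a $p$-group, then $M(P)(R/P)\cong M(R)$, naturally and $N_G(P)\cap N_G(R)$-equivariantly. If $\Delta$ is a $P$-permutation basis of $M$, then $\operatorname{Br}_P(\Delta^P)$ is a basis of $M(P)$; so $\dim M\equiv\dim M(P)$ mod $p$.
* (F2) If $M$ is an indecomposable $p$-permutation module with vertex $Q$, then $M$ is a summand of $k[G/Q]$; $M(P)\ne0$ iff $P\le_GQ$; and $M(Q)$ is projective over $k[N_G(Q)/Q]$.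
* (F3) $\operatorname{Br}_P\operatorname{Tr}_Q^P=0$ for $Q<P$, and $\operatorname{Br}_P(\operatorname{Tr}_P^Ga)=\operatorname{Tr}_1^{N_G(P)/P}(\operatorname{Br}_Pa)$ for $a\in M^P$. Indeed, by the Mackey formula $\operatorname{Tr}_P^Ga=\sum_{g\in P\backslash G/P}\operatorname{Tr}^P_{P\cap{}^gP}(ga)$, and $\operatorname{Br}_P$ kills the terms with $P\cap{}^gP<P$.
* (F4) Idempotents lift along any surjection $A\to\bar A$ of finite-dimensional algebras. If $a$ lifts the idempotent $\bar e$, then $k[a]$ is a finite product of local algebras, so its quotient $k[\bar e]$ is a product of quotients of these, and every idempotent of it is the image of an idempotent of $k[a]$.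

By (F4) applied to $\operatorname{End}_{Ch}(Z)\to\operatorname{End}_{K(kG)}(Z)$, an idempotent of $K(kG)$ lifts to an idempotent chain map. That splits in $Ch^b({}_{kG}\mathbf{triv})$, so idempotents split in $K(kG)$. As its endomorphism algebras are finite-dimensional, $K(kG)$ is a Krull–Schmidt category: each object is a finite sum of objects with local endomorphism algebras.

**Lemma 1.** Let $M$ be an indecomposable $p$-permutation module with vertex $P$, and $Z$ a $p$-permutation module. If $\varphi:M\to Z$ and $\varphi(P)$ is a split monomorphism over $k[N_G(P)/P]$, then $\varphi$ is a split monomorphism. Dually, if $\varphi:Z\to M$ and $\varphi(P)$ is a split epimorphism, then $\varphi$ is a split epimorphism.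

*Proof.* We lift a retraction from the Brauer quotient. Let $\bar\psi\varphi(P)=1$. As $M(P)$ is projective, $1_{M(P)}=\operatorname{Tr}_1^{N_G(P)/P}(\theta)$ for some $\theta\in\operatorname{End}_k(M(P))$. Since $\bar\psi$ is equivariant, $\bar\psi=\operatorname{Tr}_1(\theta)\bar\psi=\operatorname{Tr}_1(\theta\bar\psi)$. By (F1), $\theta\bar\psi=\operatorname{Br}_P(a)$ with $a\in\operatorname{Hom}_{kP}(Z,M)$. Put $\psi=\operatorname{Tr}_P^G(a)\in\operatorname{Hom}_{kG}(Z,M)$. By (F3), $\psi(P)=\bar\psi$. So $(\psi\varphi)(P)=1\neq0$, and $\psi\varphi$ is a non-nilpotent element of the local algebra $\operatorname{End}_{kG}(M)$, hence invertible. For the dual statement take a section $\bar\psi$ of $\varphi(P)$, write $\bar\psi=\operatorname{Tr}_1(\bar\psi\theta)$, and lift $\bar\psi\theta$ to $a\in\operatorname{Hom}_{kP}(M,Z)$; with $\psi=\operatorname{Tr}_P^G(a)$ the element $\varphi\psi$ is invertible. $\square$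

**Definition (filter).** A filter is a conjugation-closed $\mathcal X\subseteq s_p(G)$ closed under $p$-overgroups. Its complement $\mathcal Y=s_p(G)\setminus\mathcal X$ is closed under subgroups. A $p$-permutation module is $\mathcal Y$-projective if all vertices of its indecomposable summands lie in $\mathcal Y$; by (F2) this says that $M(P)=0$ for all $P\in\mathcal X$.

For example, the nontrivial $p$-subgroups form a filter; here $\mathcal Y=\{1\}$, and $\mathcal Y$-projective means projective.

**Lemma 2.** Let $\mathcal X$ be a filter and $Z\in Ch^b({}_{kG}\mathbf{triv})$ with $H_i(Z(P))=0$ for all $i\ne0$ and $P\in\mathcal X$. Then $Z\simeq Z'$ with $Z'_i$ $\mathcal Y$-projective for all $i\neq0$. In particular, if $\mathcal X=s_p(G)$, then $Z\simeq M[0]$ with $M$ a $p$-permutation module.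

*Proof.* We choose $Z$ of minimal total dimension in its homotopy class and show that a bad summand would split off a contractible piece. Suppose some $Z_i$, $i\neq0$, has an indecomposable summand with vertex in $\mathcal X$, and let $P$ be such a vertex, over all $i\ne0$, of maximal order. If a summand of $Z_i$ ($i\ne0$) with vertex $R$ does not vanish at $P$, then $P\le_GR$, so $R\in\mathcal X$, and by maximality $R$ is conjugate to $P$. So $Z_i(P)$ is projective for all $i\ne0$, and nonzero for some $i\neq0$.

Suppose first that $Z_i(P)\ne0$ for some $i>0$, and let $n\ge1$ be the largest such $i$. As $H_n(Z(P))=0$ and $Z_{n+1}(P)=0$, $d_n(P)$ is injective; it is split, since $Z_n(P)$ is projective and hence injective. Let $M$ be a summand of $Z_n$ with vertex $P$. By Lemma 1, $d_n|_M$ has a retraction $\rho:Z_{n-1}\to M$. Consider the complex $M\xrightarrow{1}M$ in degrees $n,n-1$, and the maps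
$$(\mathrm{incl},\,d_n|_M):(M\xrightarrow{1}M)\to Z,\qquad(\rho d_n,\,\rho):Z\to(M\xrightarrow{1}M).$$
Both are chain maps because $d_{n-1}d_n=0$ and $\rho d_nd_{n+1}=0$. Their composite is $(\rho d_n|_M,\rho d_n|_M)=(1,1)$. So $Z$ has a nonzero contractible direct summand, contradicting minimality.

Otherwise let $n<0$ be the smallest $i$ with $Z_i(P)\neq0$. Then $d_{n+1}(P)$ is surjective onto a projective module, so it is split. Let $M$ be a summand of $Z_n$ with vertex $P$ and projection $\pi:Z_n\to M$. By Lemma 1, $\pi d_{n+1}$ has a section $s:M\to Z_{n+1}$. Now $(s,d_{n+1}s)$ and $(\pi d_{n+1},\pi)$ are chain maps between $M\xrightarrow1M$ (degrees $n+1,n$) and $Z$, with composite $(1,1)$: again a contradiction.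

If $\mathcal X=s_p(G)$, then $\mathcal Y=\varnothing$ and $Z'_i=0$ for $i\ne0$. $\square$

**Proposition 3.** Let $W$ be a $p$-group and $\varphi\in CF_b(W,s_p(W))$. There is a bounded complex $\Gamma$ of permutation $kW$-modules such that $\dim H_*(\Gamma(R))=1$, in degree $\varphi(R)$, for all $R\le W$. Every such $\Gamma$ is endotrivial, with $h_\Gamma=\varphi$.

*Proof.* **Step 1: from a function to representations.** We use the theorem (Dotzel–Hamrick, *p-group actions on homology spheres*, Invent. Math. 62 (1981); tom Dieck, *Transformation Groups*, Ch. III §5): for a $p$-group $W$, a $\mathbb Z$-valued class function on subgroups satisfying (a)–(d) has the form $\varphi(R)=\dim\rho_1^R-\dim\rho_2^R$ with real representations $\rho_1,\rho_2$. (Condition (d) is sometimes stated for all generalized quaternion sections; these contain a $Q_8$ with the same center, so the case $Q_8$ suffices.)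

**Step 2: from a representation to a complex.** This step turns $\dim\rho^R$ into a homological degree. Take a $W$-invariant finite spanning set of $\rho$ that is symmetric under $-1$. Its convex hull is a $W$-invariant polytope with $0$ in its interior. Triangulate the sphere $S(\rho)$ as the barycentric subdivision of the boundary of this polytope. A simplex is a chain of faces of different dimensions, so a group element that stabilizes a simplex stabilizes each face of the chain and fixes the simplex pointwise. Hence the $R$-fixed points form a subcomplex, and it triangulates $S(\rho^R)$. Let $\Gamma_\rho$ be the augmented chain complex over $k$, with $k$ in degree $0$ and the $i$-simplices in degree $i+1$. Ordering the vertices of each simplex by the dimension of the face gives orientations preserved by $W$, so the terms are permutation modules. $\Gamma_\rho(R)$ is the augmented chain complex of $S(\rho^R)$, with homology $k$ in degree $\dim\rho^R$ (if $\rho^R=0$, the sphere is empty and only $k$ in degree $0$ remains). By the Künneth formula $\Gamma=\Gamma_{\rho_1}\otimes\Gamma_{\rho_2}^*$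 is as required.

**Step 3: endotriviality.** For all $R$, $(\Gamma^*\otimes\Gamma)(R)$ has one-dimensional homology in degree $0$. By Lemma 2, $\Gamma^*\otimes\Gamma\simeq M[0]$, and $\dim M=1$ (take $R=1$). A $p$-group acts trivially on a line in characteristic $p$, so $M=k$. $\square$

So for a $p$-group and a function on all of its subgroups, the Borel–Smith conditions suffice. Two things can change. The function may be prescribed only on a filter, with "endotrivial" weakened accordingly. And $G$ may fail to be a $p$-group, so that $p'$-elements act on the homology lines. What becomes of Proposition 3 then?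

## 2. Relatively endotrivial complexes and the conjecture of Miller

Let $V$ be a $kG$-module.

**Definition (relative notions for modules).** A $kG$-module is $V$-projective if it is a direct summand of $V\otimes_kN$ for some $kG$-module $N$. A $kG$-module $M$ is $V$-endotrivial if $\operatorname{End}_k(M)\cong k\oplus X$ with $X$ $V$-projective. $V$ is absolutely $p$-divisible if $p$ divides the $k$-dimension of every indecomposable direct summand of $V$.

For $V=kG$, $V$-projective means projective, since $kG\otimes N$ is free; and if $p$ divides $|G|$, then $kG$ is absolutely $p$-divisible, because projective modules have dimension divisible by $|S|$. For $V=0$, only $0$ is $V$-projective.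

**Definition (relative notions for complexes).** Let $C\in Ch^b({}_{kG}\mathbf{triv})$. $C$ is weakly $V$-endotrivial if $C^*\otimes_kC\simeq k[0]\oplus D$ with $D$ a bounded complex of $V$-projective $p$-permutation modules. $C$ is $V$-endosplit-trivial if $C^*\otimes_kC\simeq M[0]$ for some $V$-endotrivial module $M$.

For $V=0$, weakly $V$-endotrivial is endotrivial. An example with $V=kG\neq0$ follows Lemma 6.

Let $\mathcal T_V\subseteq K(kG)$ consist of the complexes homotopy equivalent to bounded complexes of $V$-projective $p$-permutation modules. In the Verdier quotient $K(kG)/\mathcal T_V$ the objects are those of $K(kG)$, and a morphism $X\to Y$ is a fraction $X\to Z\xleftarrow{s}Y$ with $\operatorname{cone}(s)\in\mathcal T_V$. The group $w\mathcal E_k^V(G)$ consists of the isomorphism classes $[C]$, in this quotient, of weakly $V$-endotrivial complexes, under $\otimes_k$.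

**Definition (h-marks).** Let $\mathcal X_V=\{P\in s_p(G):V(P)=0\}$. If $C$ is weakly $V$-endotrivial and $P\in\mathcal X_V$, then $C(P)$ is endotrivial, and $h_C(P)=h(C(P))$ defines $h_C\in CF(G,\mathcal X_V)$. If $C$ is $V$-endosplit-trivial, then for every $P\in s_p(G)$ the homology of $C(P)$ is nonzero in exactly one degree $h_C(P)$, and $h_C\in CF(G,p)$.

For $V=kG$ we have $\mathcal X_V=\{P\ne1\}$. A function $f\in CF(G,p)$ satisfies the Borel–Smith conditions *at $V$* if it satisfies (a)–(d) whenever $V(H)=0$. For absolutely $p$-divisible $p$-permutation modules $V$ it is known that $h_C\in CF_b(G,\mathcal X_V)$ if $C$ is weakly $V$-endotrivial, and that $h_C$ satisfies the Borel–Smith conditions at $V$ if $C$ is $V$-endosplit-trivial. The question is the converse, posed as a conjecture in Sam K. Miller, "Relatively endotrivial complexes", arXiv:2402.08042 (2024).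

**Conjecture.** Let $V$ be an absolutely $p$-divisible $p$-permutation $kG$-module.

1. If $f\in CF_b(G,\mathcal X_V)$, then there is a weakly $V$-endotrivial complex $C$ with $f=h_C$.
2. If $f\in CF(G,p)$ satisfies the Borel–Smith conditions at $V$, then there is a $V$-endosplit-trivial complex $C$ with $f=h_C$.
3. For $C$ weakly $V$-endotrivial, the class $[C]\in w\mathcal E_k^V(G)$ contains a $V$-endosplit-trivial complex.

The conjecture is false as stated: Parts 1 and 2 fail for every odd $p$ and every field $k$ of characteristic $p$. Part 3 is true, and for $p=2$ all three parts are true. Precisely: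

**Theorem A.** Part 3 holds for all $G,k$ and all absolutely $p$-divisible $p$-permutation modules $V$.

**Theorem B.** Let $p$ be odd, $k$ any field of characteristic $p$, $G=\mathrm{Alt}(p(p+2))$. There are an absolutely $p$-divisible $p$-permutation module $V$ and $f\in CF_b(G,\mathcal X_V)$ such that, for $m\in\mathbb Z$: if $mf=h_C$ for a weakly $V$-endotrivial $C$, or if some extension of $mf$ to $CF(G,p)$ is $h_C$ for a $V$-endosplit-trivial $C$, then $(p-1)\mid m$. Taking $m=1$, Parts 1 and 2 fail.

**Theorem C.** For all $G,k,V$ as in the conjecture: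

1. If $f\in CF_b(G,\mathcal X_V)$, then $(p-1)f=h_C$ for a weakly $V$-endotrivial $C$. If $f\in CF(G,p)$ satisfies the Borel–Smith conditions at $V$, then $(p-1)f=h_C$ for a $V$-endosplit-trivial $C$. So for $p=2$ the whole conjecture holds. By Theorem B the factor $p-1$ is optimal for each $p$.
2. If some member of $\mathcal X_V$ is normal in $G$, then Parts 1 and 2 hold.

**Theorem D.** If the Sylow $p$-subgroups of $G$ lie in $\mathcal X_V$, then $f\in CF_b(G,\mathcal X_V)$ is the h-mark function of a weakly $V$-endotrivial complex iff a class $o(f)\in H^2(\mathcal O_{\mathcal X_V}(G);k^\times)$, constructed in Section 8 from auxiliary choices, vanishes (for one, equivalently for every, choice). Here $\mathcal O_{\mathcal X}(G)$ is the category of $G$-sets $G/P$, $P\in\mathcal X$.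

**Proposition E.** Parts 1 and 2 fail already for $G=PGL_3(p)$, $V=kG$, whenever $p\equiv1\pmod3$.

## 3. Endosplit complexes and a criterion by dimensions

From here on $V$ is an absolutely $p$-divisible $p$-permutation module. By (F2), $V(P)\neq0$ iff $P$ is conjugate to a subgroup of a vertex of a summand of $V$; so $\mathcal X_V$ is a filter. The first lemma makes $V$ disappear: only the filter matters.

**Lemma 4.** A $p$-permutation module $U$ is $V$-projective iff it is $\mathcal Y$-projective, where $\mathcal Y=s_p(G)\setminus\mathcal X_V$.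

*Proof.* Let $U$ be a summand of $V\otimes N$. $V$ is a summand of a sum of modules $k[G/R]$ with $R$ a vertex of a summand of $V$. Then $V(R)\ne0$, so $R\in\mathcal Y$. As $k[G/R]\otimes N\cong\operatorname{Ind}_R^G\operatorname{Res}_RN$, each summand of $U$ has a vertex inside some such $R$, hence in $\mathcal Y$. Conversely let $U$ be indecomposable with vertex $Q\in\mathcal Y$. As $V(Q)\ne0$, $Q$ has a fixed point in a $Q$-permutation basis of $V$, so $k$ is a summand of $\operatorname{Res}_QV$. Hence $U$ is a summand of $k[G/Q]=\operatorname{Ind}_Q^Gk$, which is a summand of $\operatorname{Ind}_Q^G\operatorname{Res}_QV\cong V\otimes k[G/Q]$. For general $U$ add up over the summands. $\square$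

**Definition (endosplit).** $F\in Ch^b({}_{kG}\mathbf{triv})$ is endosplit if for every $P\in s_p(G)$, $H_*(F(P))$ is concentrated in at most one degree.

By (F1) and Künneth, tensor products, duals, restrictions and direct summands in $K(kG)$ of endosplit complexes are endosplit, and so is $M\otimes F$ for a $p$-permutation module $M$. The complexes of Section 1 are endosplit.

Let $F$ be endosplit. Then $(\operatorname{End}_kF)(P)=\operatorname{End}_k(F(P))$ has homology only in degree $0$, so Lemma 2 gives $\operatorname{End}_k(F)\simeq N[0]$ with $N=H_0(\operatorname{End}_kF)$, a $p$-permutation $G$-algebra. Applying the additive functors $(-)^H$ and $(-)(P)$ to this equivalence we get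
$$\operatorname{End}_{K(kH)}(F)=H_0(\operatorname{End}_k(F)^H)=N^H,\qquad N(P)=H_0(\operatorname{End}_k(F(P)))=\operatorname{End}_k(H_*(F(P))).\tag{1}$$
As $\operatorname{Br}_P$ is a natural transformation from $(-)^P$ to $(-)(P)$, the map $\operatorname{Br}_P:N^P\to N(P)$ is the algebra map that sends the class of a $kP$-chain map $\varphi$ to the map induced by $\varphi(P)$ on homology. Put $\chi(F)=\sum(-1)^i\dim F_i$. By (F1), $\chi(F)\equiv\chi(F(P))$ mod $p$.

**Lemma 5.** For each $\tilde f\in CF(G,p)$ there is an endosplit $D$ with $H_*(D(P))\ne0$ concentrated in degree $\tilde f(P)$ for all $P\in s_p(G)$, and $\dim H_*(D(S))=1$. In particular $\chi(D)\equiv\pm1$ mod $p$.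

*Proof.* For a non-Sylow $p$-subgroup $Q$ let $X_Q=G/Q\sqcup G/Q$ and $C_Q=(k[X_Q]\to k)$, the augmentation, with $k$ in degree $0$. Then $C_Q(P)=(k[X_Q^P]\to k)$. If $P\not\le_GQ$, this is $k[0]$. If $P\le_GQ$, then $|X_Q^P|\ge2$, and the homology is nonzero in degree $1$ only (this is what the two copies are for). For $Q$ Sylow put $C_Q=k[1]$. In all cases the degree function is $P\mapsto[P\le_GQ]$, equal to $1$ if $P\le_GQ$ and $0$ if not. Ordering conjugacy classes by the order of the subgroup, these functions form a unitriangular system, hence a $\mathbb Z$-basis of $CF(G,p)$. Tensor together powers of the $C_Q$ and of their duals according to the coordinates of $\tilde f$. At $S$ only shifts of $k$ contribute, so $\dim H_*(D(S))=1$ and $\chi(D)\equiv\chi(D(S))=\pm1$. $\square$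

**Lemma 6.** Let $F$ be endosplit, $p\nmid\chi(F)$, and $\dim H_*(F(P))=1$ for all $P\in\mathcal X_V$. Then $F^*\otimes F\simeq(k\oplus Y)[0]$ with $Y$ a $V$-projective $p$-permutation module, $F$ is $V$-endosplit-trivial and weakly $V$-endotrivial, and all $H_*(F(P))$ are nonzero. If $S\in\mathcal X_V$, the hypothesis $p\nmid\chi(F)$ is automatic.

*Proof.* The composite $k\to F\otimes F^*\cong F^*\otimes F\to k$ of coevaluation, symmetry and evaluation sends $1$ to $\sum_i b_i\otimes b_i^*$, to $\sum_i(-1)^{|b_i|}b_i^*\otimes b_i$, to $\chi(F)\ne0$, where $(b_i)$ is a homogeneous basis of $F$. So $k[0]$ is a summand of $F^*\otimes F\simeq N[0]$, and $N\cong k\oplus Y$. For $P\in\mathcal X_V$, $\dim N(P)=1$ by (1), so $Y(P)=0$; by Lemma 4, $Y$ is $V$-projective. This shows that $F$ is weakly $V$-endotrivial. Further $\operatorname{End}_k(N)\cong k\oplus Y\oplus Y^*\oplus(Y^*\otimes Y)$, and the last three summands vanish at all $P\in\mathcal X_V$, so they are $V$-projective and $N$ is $V$-endotrivial. Since $\chi(F(P))\equiv\chi(F)\not\equiv0$, all $H_*(F(P))$ are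 nonzero. If $S\in\mathcal X_V$, then $\chi(F)\equiv\chi(F(S))=\pm1$. $\square$

For example, let $G=C_p$, $V=kG$, $F=(kG\to k)$, the augmentation. At $1$ its homology is the augmentation ideal $I$, of dimension $p-1$, in degree $1$; at $G$ it is $k$ in degree $0$. As $\mathcal X_V=\{G\}$, Lemma 6 applies: $F^*\otimes F\simeq(k\oplus Y)[0]$ with $Y$ projective of dimension $(p-1)^2-1=p(p-2)$. The h-marks are $1$ at the trivial subgroup and $0$ at $G$. For $p$ odd the difference is odd, which is allowed since $1\notin\mathcal X_V$.

**Lemma 7.** If $C$ is weakly $V$-endotrivial or $V$-endosplit-trivial, then $\dim H_*(C(P))=1$ for all $P\in\mathcal X_V$.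

*Proof.* In the first case $D(P)=0$ by Lemma 4, so $C(P)^*\otimes C(P)\simeq k[0]$ and Künneth gives $(\dim H_*(C(P)))^2=1$. In the second, $C^*\otimes C\simeq M[0]$. The composite $M[0]\to C^*\otimes C\to M[0]$ is homotopic, hence equal, to the identity, so $M$ is a summand of $(C^*\otimes C)_0$ and is a $p$-permutation module. In $\operatorname{End}_k(M)\cong k\oplus X$ the module $X$ is $p$-permutation and $V$-projective, so $X(P)=0$ and $\dim M(P)=1$. As $\operatorname{End}_k(C(P))\simeq M(P)[0]$, Künneth gives $(\dim H_*(C(P)))^2=1$. $\square$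

**The case $S\notin\mathcal X_V$.** This happens, for example, for $p=2$, $k=\mathbb F_2$, $G=C_3$ and $V$ the two-dimensional simple module: it is projective, indecomposable, of even dimension, and $V(1)=V\neq0$. If $S\notin\mathcal X_V$, then $\mathcal X_V=\varnothing$, since a filter with a member contains $S$. Every $p$-permutation module is $V$-projective by Lemma 4, and $K(kG)/\mathcal T_V=0$. Parts 1 and 3 hold with the complex $k[0]$. Part 2 holds by Lemmas 5 and 6. So Theorems A and C(1) hold in this case, and C(2) is void.

From now on $S\in\mathcal X:=\mathcal X_V$; write $\mathcal Y=s_p(G)\setminus\mathcal X$ and $\mathcal T=\mathcal T_V$. Each Borel–Smith condition involves values only at $H$ and at overgroups of $H$. Hence $f\in CF(G,p)$ is Borel–Smith at $V$ iff $f|_{\mathcal X}\in CF_b(G,\mathcal X)$.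

## 4. Lifting idempotents from the Verdier quotient: Theorem A

The plan is to exhibit $C$, in the quotient, as a summand of an endosplit complex, and then to lift the idempotent to $K(kG)$.

**Step 1: a description of $\mathcal T$.** This shows that the quotient has the expected structure. *Claim:* $\mathcal T=\{Z:Z(P)\text{ acyclic for all }P\in\mathcal X\}$. The inclusion "$\subseteq$" is Lemma 4. If all $Z(P)$, $P\in\mathcal X$, are acyclic, Lemma 2 gives $Z'\simeq Z$ with $Z'_i$ $\mathcal Y$-projective for $i\neq0$. So $Z'(P)=Z_0'(P)[0]$ is acyclic, $Z'_0$ is $\mathcal Y$-projective too, and $Z\in\mathcal T$ by Lemma 4.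

Hence $\mathcal T$ is closed under cones, summands, and tensoring with anything: it is a thick tensor ideal. So $K/\mathcal T:=K(kG)/\mathcal T$ is a rigid tensor triangulated category. For $P\in\mathcal X$ and $Z\in\mathcal T$ we have $Z(P)\simeq0$, so $(-)(P)$ factors through $K/\mathcal T$.

**Step 2: morphisms out of $k$ lift.** *For a $p$-permutation module $N$, $\operatorname{Hom}_K(k,N)\to\operatorname{Hom}_{K/\mathcal T}(k,N)$ is onto.* A morphism is $s^{-1}g$ with $k\xrightarrow{g}Z\xleftarrow{s}N$ and the cone of $s$ isomorphic to a bounded complex $Q$ of $\mathcal Y$-projectives. Up to isomorphism $Z=\operatorname{cone}(Q[-1]\to N)$ with $s$ the inclusion. So $Z_i=Q_i$ for $i\neq0$, $Z_0=Q_0\oplus N$, the module $N$ is a subcomplex with $Z/N=Q$, and the differential $Z_0\to Z_{-1}=Q_{-1}$ is $(q,n)\mapsto dq$. Therefore the part $\sigma_{\le0}Q$ of $Q$ in degrees $\le0$ is a subcomplex of $Z$. Write $g(1)=(q,n)$ with $q\in Q_0^G$ a cycle and $n\in N^G=\operatorname{Hom}_{kG}(k,N)$. Then $g-sn$ is given by $(q,0)$ and factors through $\sigma_{\le0}Q\in\mathcal T$.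 So $g=sn$ in $K/\mathcal T$, that is, $s^{-1}g=n$.

**Step 3: idempotents of endosplit complexes lift.** If $F$ is endosplit, duality identifies $\operatorname{End}_K(F)\to\operatorname{End}_{K/\mathcal T}(F)$ with the map of Step 2 for $F^*\otimes F\simeq N[0]$. So it is a surjection of finite-dimensional algebras, and idempotents lift by (F4).

**Step 4: conclusion.** Let $C$ be weakly $V$-endotrivial. We first place it inside an endosplit complex. Choose $\tilde f\in CF(G,p)$ with $\tilde f|_{\mathcal X}=h_C$, and $D$ as in Lemma 5. For $P\in\mathcal X$, $(C\otimes D^*)(P)$ has homology only in degree $0$. By Lemma 2, $C\otimes D^*\simeq Z'$ with $Z_i'$ $\mathcal Y$-projective for $i\ne0$. The part of $Z'$ in degrees $<0$ is a subcomplex in $\mathcal T$; in the quotient by it, $Z'_0$ is a subcomplex whose cokernel, the part in degrees $>0$, is in $\mathcal T$. So $C\otimes D^*\cong M[0]$ in $K/\mathcal T$, with $M=Z_0'$. As $\chi(D)\not\equiv0$ mod $p$, $k$ is a summand of $D^*\otimes D$ in $K(kG)$ (coevaluation and evaluation, as in Lemma 6). So in $K/\mathcal T$,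 $C$ is a direct summand of $C\otimes D^*\otimes D\cong F:=M\otimes D$, and $F$ is endosplit.

Lift the corresponding idempotent to $\operatorname{End}_K(F)$ by Step 3 and split it. This gives a summand $F_0$ of $F$ in $K(kG)$ with $F_0\cong C$ in $K/\mathcal T$. It is endosplit, and for $P\in\mathcal X$, $F_0(P)\simeq C(P)$ has one-dimensional homology by Lemma 7. By Lemma 6, $F_0$ is $V$-endosplit-trivial, and $[F_0]=[C]$. This proves Theorem A. $\square$

**Corollary 8.** $f\in CF(G,p)$ equals $h_C$ for a $V$-endosplit-trivial $C$ iff $f|_{\mathcal X}$ is the h-mark function of a weakly $V$-endotrivial complex.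

*Proof.* ($\Rightarrow$) From $C^*\otimes C\simeq M[0]$, where $M$ is a $p$-permutation module by the proof of Lemma 7, we get $\operatorname{End}_k(C(P))\simeq M(P)[0]$ for all $P$. So $C$ is endosplit. By Lemma 7 it satisfies the hypotheses of Lemma 6, so it is weakly $V$-endotrivial.

($\Leftarrow$) By Theorem A there is a $V$-endosplit-trivial $C_0$ with $h_{C_0}|_{\mathcal X}=f|_{\mathcal X}$. As in the first part, $C_0$ is endosplit. Since $\mathcal Y$ is closed under subgroups, the functions $[P\le_GQ]$, $Q\in\mathcal Y$, are supported on $\mathcal Y$ and form a basis of the class functions supported there, by unitriangularity. So tensoring $C_0$ with suitable powers of the $C_Q$ of Lemma 5 and their duals, $Q\in\mathcal Y$ (such $Q$ are not Sylow), gives an endosplit $C$ with degree function $f$. For $P\in\mathcal X$, $C_Q(P)=k[0]$, so $\dim H_*(C(P))=1$ and Lemma 6 applies. $\square$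

By Corollary 8, Parts 1 and 2 stand or fall together.

## 5. Realization over a Sylow subgroup, on a filter

The first change from Section 1, that $f$ is Borel–Smith only on a filter, costs nothing. In this section and the next, $F$ is any field of characteristic $p$, the filter $\mathcal X\ni S$ is fixed, and results not involving $V$ are used over $F$.

**Proposition 9.** Let $f\in CF(G,p)$ with $f|_{\mathcal X}\in CF_b(G,\mathcal X)$. There is $D'\in Ch^b({}_{FS}\mathbf{triv})$, indecomposable in $K(FS)$, such that for all $P\le S$ the homology $H_*(D'(P))$ is nonzero and concentrated in degree $f(P)$, and one-dimensional if $P\in\mathcal X$.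

*Proof.* **Step 1: the candidate.** Lemma 5 gives the right degrees but homology that is too big; we cut it down. Let $D$ be as in Lemma 5 over $F$ for $\tilde f=f$. Since $\dim H_*(D(S))=1$, there is an indecomposable summand $D'$ of $\operatorname{Res}_SD$ in $K(FS)$ with $H_*(D'(S))\neq0$. It is one-dimensional, so $\chi(D')\equiv\pm1$ mod $p$, and therefore $H_*(D'(P))\ne0$, in degree $f(P)$, for all $P\le S$. It remains to show $\dim H_*(D'(P))=1$ for $P\in\mathcal X$. We induct on $|S:P|$; the case $P=S$ is done. Let $P<S$ and $W=N_S(P)/P\ne1$.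

**Step 2: the shape of the homology.** Here we compare with a linear sphere. The function $R/P\mapsto f(R)$ on subgroups of $W$ satisfies (a)–(d), since all groups involved contain $P\in\mathcal X$. Let $\Gamma$ be the complex of Proposition 3 for it, over $F$. At $R/P\le W$ the complex $D'(P)\otimes\Gamma^*$ has Brauer quotient $D'(R)\otimes\Gamma(R/P)^*$, with homology only in degree $f(R)-f(R)=0$. By Lemma 2 for $W$, $D'(P)\otimes\Gamma^*\simeq Y[0]$ with $Y$ a permutation $FW$-module. The $p$-group $W$ acts trivially on the line $H_*(\Gamma)$, so $Y\cong H_*(D'(P))$ over $FW$. For $P<R\le N_S(P)$, induction gives $\dim Y(R/P)=\dim H_*(D'(R))=1$. So every nontrivial subgroup of $W$ has exactly one fixed point in the permutation basis of $Y$. It is the fixed point of $W$, and all other points have trivial stabilizer. Hence $Y=F\oplus Y_1$ with $Y_1$ free.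

**Step 3: the free part vanishes.** This is where indecomposability enters. Let $A=H_0(\operatorname{End}_F(D'))$, an $S$-algebra. By (1), $A^S=\operatorname{End}_{K(FS)}(D')$, which is local, and $A(P)=\operatorname{End}_F(H_*(D'(P)))\cong\operatorname{End}_F(Y)$. Let $\varepsilon$ be the projection onto $Y_1$. As $Y_1$ is free, $\varepsilon=\operatorname{Tr}_1^W(\theta)$ with $\theta\in\operatorname{End}_F(Y)$. Write $\theta=\operatorname{Br}_P(a)$ with $a\in A^P$. By (F3), $\varepsilon=\operatorname{Br}_P(b)$ with $b=\operatorname{Tr}_P^S(a)$ in the ideal $J=\operatorname{Tr}_P^S(A^P)$ of $A^S$. We have $\operatorname{Br}_S(J)=0$ but $\operatorname{Br}_S(1)\ne0$, so $J$ is a proper ideal of a local finite-dimensional algebra, hence nilpotent. So the idempotent $\varepsilon=\operatorname{Br}_P(b)$ is nilpotent, $\varepsilon=0$ and $Y_1=0$. $\square$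

If $G=S$ is a $p$-group and $F=k$, then $D'$ satisfies the hypotheses of Lemma 6, and $f$ is realized. So the trouble, if there is any, comes from $p'$-elements.

## 6. Transfer from the Sylow subgroup and coherent families

The sensible next move is transfer: induce $D'$ to $G$ and cut out a summand with one-dimensional homology at all $P\in\mathcal X$, using that $|G:S|$ is invertible. Let us set this up for *any* complex with the properties of $D'$.

**Setup.** Let $D''\in Ch^b({}_{FS}\mathbf{triv})$ and $f''\in CF(G,p)$ be such that for all $P\le S$ the homology $H_*(D''(P))$ is concentrated in degree $f''(P)$, and is one-dimensional if $P\in\mathcal X$. Let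
$$E=\operatorname{Ind}_S^GD''=\bigoplus_{x\in G/S}E_x,\qquad gE_x=E_{gx},\qquad S_x=\operatorname{Stab}_G(x),\quad S_{xy}=S_x\cap S_y.$$
Then $E(P)=\bigoplus_{x\in(G/S)^P}E_x(P)$ has homology in degree $f''(P)$, so $E$ is endosplit. Put
$$N=H_0(\operatorname{End}_F(E))=\bigoplus_{x,y}N_{xy},\qquad N_{xy}=H_0(\operatorname{Hom}_F(E_y,E_x)).$$
For $P\le S_{xy}$, $\operatorname{Hom}_F(E_y,E_x)(P)=\operatorname{Hom}_F(E_y(P),E_x(P))$ has homology only in degree $0$. By Lemma 2 over $S_{xy}$, $\operatorname{Hom}_F(E_y,E_x)\simeq N_{xy}[0]$ and $N_{xy}$ is a permutation $FS_{xy}$-module. For $P\in\mathcal X$ and $x,y\in(G/S)^P$ let $\ell_x(P)=H_*(E_x(P))$, a line. Then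
$$N_{xy}(P)=\operatorname{Hom}_F(\ell_y(P),\ell_x(P))\tag{2}$$
is one-dimensional, and the products $N_{xy}\times N_{yz}\to N_{xz}$ become composition.

**Comparison maps.** We need to compare the lines (2) for different $P$. Suppose $S_{xy}\in\mathcal X$ and let $\Delta$ be a permutation basis of $N_{xy}$. Each $P\in\mathcal X$ with $P\le S_{xy}$ has exactly one fixed point in $\Delta$. So this is the fixed point $\omega$ of $S_{xy}$, and all other points have stabilizers in $\mathcal Y$. For such $P$, $N_{xy}^P$ is spanned by $\omega$ and the $P$-orbit sums of points $\ne\omega$; these sums are traces from subgroups of $P$ lying in $\mathcal Y$, which are proper since $P\in\mathcal X$. As $\operatorname{Br}_P\omega\ne0$,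
$$\ker(\operatorname{Br}_P|N_{xy}^P)=\sum_{Q\le P,\,Q\in\mathcal Y}\operatorname{Tr}_Q^P(N_{xy}^Q).\tag{3}$$
For $P'\le P$ in $\mathcal X$ with $P\le S_{xy}$ there is a unique isomorphism
$$r^P_{P'}:N_{xy}(P)\to N_{xy}(P'),\qquad r^P_{P'}(\operatorname{Br}_Pa)=\operatorname{Br}_{P'}a\quad(a\in N_{xy}^P).\tag{4}$$
Indeed the kernel (3) is spanned by the $P$-orbit sums of points $\neq\omega$. Such a sum is a sum of $P'$-orbit sums over orbits of length $>1$, since no point $\neq\omega$ is fixed by $P'$; so $\operatorname{Br}_{P'}$ kills it, while $\operatorname{Br}_{P'}\omega\ne0$. From (4), and since Brauer maps are multiplicative and commute with $g\in G$, the maps $r$ are transitive, satisfy $r(nn')=r(n)r(n')$ for $n\in N_{xy}(P)$, $n'\in N_{yz}(P)$, map identities to identities, and are $G$-equivariant: $g\,r^P_{P'}(n)=r^{{}^gP}_{{}^gP'}(gn)$. The condition $S_{xy}\in\mathcal X$ is automatic whenever $P\in\mathcal X$ fixes $x$ and $y$.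

**Where the transfer stops.** A projection of $E$ onto the wanted summand should be $\frac1{|G:S|}$ times a matrix with one entry in each $N_{xy}$, nonzero at every $P\in\mathcal X$ fixing $x$ and $y$. But $N_{xy}(P)$ is a line with no preferred generator. If $u_{xy}$, $u_{yz}$, $u_{xz}$ are nonzero elements of the corresponding lines at $P$, then $u_{xy}u_{yz}=c\,u_{xz}$ for some scalar $c\in F^\times$, and the matrix is idempotent only if these scalars are $1$. Repairing the scalars at each $P$ separately does not help. Here is an example. Let $G=C_p\rtimes\langle t\rangle$ with $t$ of $p'$-order, $t^{-1}\sigma t=\sigma^{u'}$, $1\le u'\le p-1$, $\mathcal X=s_p(G)$, and $D''=W=(FC_p\xrightarrow{\sigma-1}FC_p\to F)$ as in Section 1. At $P=S$ take a generator $v$ of $H_0(D''(S))$, and at $P=1$ take $v'=\sum_i\sigma^i\in H_2(D'')$. The natural choices of a map from $E_{x_0}$ to $E_{tx_0}=t\otimes D''$, where $x_0=S\in G/S$, are $v\mapsto tv$ at $S$ and $v'\mapsto tv'$ at $1$. Now $\sigma$ acts on $t\otimes D''$ by $\sigma(t\otimes d)=t\otimes\sigma^{u'}d$, and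
$$1\mapsto t\otimes1\ (\text{degree }0),\qquad s\mapsto t\otimes t^{-1}st\ (\text{degree }1),\qquad s\mapsto t\otimes(t^{-1}st)(1+\sigma+\dots+\sigma^{u'-1})\ (\text{degree }2)$$
for $s\in C_p$ is an $FS$-chain map, because $(1+\sigma+\dots+\sigma^{u'-1})(\sigma-1)=\sigma^{u'}-1$. At $S$ it induces $v\mapsto tv$, and at $1$ it induces $v'\mapsto u'tv'$. So $r^S_1$ carries the choice at $S$ to $u'$ times the choice at $1$.

What is needed is therefore the following.

**Definition (coherent family).** A coherent family is a choice of $0\ne u_{xy}(P)\in N_{xy}(P)$ for all $P\in\mathcal X$ and $x,y\in(G/S)^P$, such that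
(i) $r^P_{P'}u_{xy}(P)=u_{xy}(P')$ for $P'\le P$ in $\mathcal X$; (ii) $g\,u_{xy}(P)=u_{gx,gy}({}^gP)$; (iii) $u_{xy}(P)u_{yz}(P)=u_{xz}(P)$.

**Proposition 10 (gluing).** If a coherent family exists, there is an endosplit $C$ over $FG$ with $H_*(C(P))\ne0$ concentrated in degree $f''(P)$ for all $P\in s_p(G)$, and $\dim H_*(C(P))=1$ for $P\in\mathcal X$.

*Proof.* **Step 1: an approximate projection.** For $S_{xy}\in\mathcal X$ choose $a_{xy}\in N_{xy}^{S_{xy}}$ with $\operatorname{Br}_{S_{xy}}(a_{xy})=u_{xy}(S_{xy})$ and $a_{gx,gy}=ga_{xy}$. This is possible: choose $a_{xy}$ for one pair in each $G$-orbit and translate; the translates are well defined as $S_{xy}$ is the stabilizer of $(x,y)$, and have the right Brauer images by (ii). Put $a_{xy}=0$ if $S_{xy}\notin\mathcal X$. By (4) and (i), $\operatorname{Br}_P(a_{xy})=u_{xy}(P)$ for all $P\in\mathcal X$ with $P\le S_{xy}$. Let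
$$a=\sum a_{xy}\in N^G,\qquad m=|G:S|,\qquad I=\sum_{Q\in\mathcal Y}\operatorname{Tr}_Q^G(N^Q),$$
where $I$ is an ideal of $N^G$.

**Step 2: $a^2-ma\in I$.** This says that $a/m$ is idempotent modulo $I$. Any $b\in N^G$ is the sum, over representatives $(x,z)$ of the $G$-orbits of pairs, of $\operatorname{Tr}_{S_{xz}}^G(b_{xz})$, where $b_{xz}\in N_{xz}^{S_{xz}}$ is its component. Let $b=a^2-ma$ and $R=S_{xz}$. If $R\in\mathcal Y$, then $\operatorname{Tr}_R^G(b_{xz})\in I$. If $R\in\mathcal X$, then by (3) it suffices to show $\operatorname{Br}_R(b_{xz})=0$, since then $\operatorname{Tr}_R^G(b_{xz})\in\sum_{Q\in\mathcal Y}\operatorname{Tr}_Q^G(N^Q)$. We have $(a^2)_{xz}=\sum_ya_{xy}a_{yz}$. The sum over an $R$-orbit of non-fixed $y$ is $\operatorname{Tr}_{R\cap S_y}^R(a_{xy}a_{yz})$, since $R$ fixes $x$ and $z$; it is killed by $\operatorname{Br}_R$. For $y\in(G/S)^R$, (iii) gives $\operatorname{Br}_R(a_{xy}a_{yz})=u_{xy}(R)u_{yz}(R)=u_{xz}(R)$. As $|(G/S)^R|\equiv m$ mod $p$,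
$$\operatorname{Br}_R((a^2)_{xz})=m\,u_{xz}(R)=\operatorname{Br}_R(ma_{xz}).$$

**Step 3: the summand.** Here we split the idempotent and count dimensions. As $p\nmid m$, $a/m$ is idempotent modulo $I$. By (F4) there is an idempotent $e\in N^G=\operatorname{End}_{K(FG)}(E)$ with $e-a/m\in I$. Let $C$ be the corresponding summand of $E$; it is endosplit. For $P\in\mathcal X$ we have $\operatorname{Br}_P(I)=0$: by the Mackey formula $\operatorname{Tr}_Q^G(n)$, $Q\in\mathcal Y$, is a sum of traces from groups $P\cap{}^gQ\in\mathcal Y$, which are proper in $P$. So on $H_*(E(P))=\bigoplus_{x\in(G/S)^P}\ell_x(P)$, $e$ acts as the matrix $\frac1m(u_{xy}(P))$. Fix $x_1\in(G/S)^P$ and $0\neq v\in\ell_{x_1}(P)$. By (iii), $u_{xy}(P)$ maps the generator $u_{yx_1}(P)v$ of $\ell_y(P)$ to the generator $u_{xx_1}(P)v$ of $\ell_x(P)$. In these bases the matrix is $\frac1m$ times the all-ones matrix, which has rank one. (Its size is $|(G/S)^P|\equiv m\not\equiv0$ mod $p$, in accordance with its being idempotent.) Hence $\dim H_*(C(P))=1$. In particular $\chi(C)\equiv\chi(C(S))=\pm1$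 mod $p$, so $H_*(C(P))\ne0$, in degree $f''(P)$, for all $P\in s_p(G)$. $\square$

## 7. Two sources of coherence: Theorem C

Let $f\in CF(G,p)$ with $f|_{\mathcal X}\in CF_b(G,\mathcal X)$; a function in $CF_b(G,\mathcal X)$ is first extended by $0$. Recall from Section 3 that a function that is Borel–Smith at $V$ is of this kind.

**Theorem C(1): killing the scalars.** All ambiguity is by scalars. Over $\mathbb F_p$ these have order dividing $p-1$, so we work over $\mathbb F_p$ and take a $(p-1)$-st tensor power. Let $F=\mathbb F_p$ and let $D'$ be the complex of Proposition 9, with data $E_x,N_{xy}$. Put $D''=D'^{\otimes(p-1)}$ and $f''=(p-1)f$; these satisfy the hypotheses of the Setup. The data of $D''$ are $E''_x=E_x^{\otimes(p-1)}$ and, by Künneth,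
$$N''_{xy}=N_{xy}^{\otimes(p-1)},\qquad N''_{xy}(P)=N_{xy}(P)^{\otimes(p-1)},$$
with factorwise products. There are no signs, because all classes are represented by tensor products of chain maps of degree $0$. Put
$$u_{xy}(P)=n^{\otimes(p-1)}\quad\text{for any }0\ne n\in N_{xy}(P).$$
This does not depend on $n$, since $c^{p-1}=1$ for $c\in\mathbb F_p^\times$. Now (ii) holds because $g$ maps nonzero elements to nonzero elements, and (iii) because the composite of nonzero maps between lines is nonzero. For (i), if $n=\operatorname{Br}_P(a)$ with $a\in N_{xy}^P$, then $u_{xy}(P)=\operatorname{Br}_P(a^{\otimes(p-1)})$ is mapped to $\operatorname{Br}_{P'}(a^{\otimes(p-1)})=(r^P_{P'}n)^{\otimes(p-1)}=u_{xy}(P')$.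

Proposition 10 gives $C$ over $\mathbb F_pG$. The Brauer construction commutes with extension of scalars, so $k\otimes_{\mathbb F_p}C$ satisfies the hypotheses of Lemma 6. It is $V$-endosplit-trivial and weakly $V$-endotrivial, with homology degrees $(p-1)f$ on $s_p(G)$. For $p=2$ this gives Parts 1 and 2, and Part 3 is Theorem A. The optimality of $p-1$ is trivial for $p=2$ and is Theorem B for $p$ odd.

**Theorem C(2): a base point.** A normal member of $\mathcal X$ lets us choose all generators at one subgroup and transport them. Let $F=k$, $D''=D'$ from Proposition 9, $f''=f$, and let $Q_0\in\mathcal X$ be normal in $G$. Then $Q_0\le S_x$ for all $x$. Let $x_0=S\in G/S$ and $0\neq v\in\ell_{x_0}(Q_0)$. The $p$-group $S$ acts trivially on this line, so $v_{gx_0}:=gv\in\ell_{gx_0}(Q_0)$ is well defined. Let $u_{xy}(Q_0)\in N_{xy}(Q_0)$ be the map $v_y\mapsto v_x$. For $P\in\mathcal X$ and $x,y\in(G/S)^P$, both points are fixed by the $p$-group $PQ_0\in\mathcal X$, and we put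
$$u_{xy}(P)=r^{PQ_0}_P\,(r^{PQ_0}_{Q_0})^{-1}u_{xy}(Q_0).$$
For $P=Q_0$ this is consistent. Multiplicativity of $r$ gives (iii). Equivariance of $r$ gives (ii), since $gu_{xy}(Q_0)=u_{gx,gy}(Q_0)$. For (i), let $P'\le P$ and $w=(r^{PQ_0}_{Q_0})^{-1}u_{xy}(Q_0)$. By transitivity $r^{PQ_0}_{P'Q_0}w=(r^{P'Q_0}_{Q_0})^{-1}u_{xy}(Q_0)$, so
$$u_{xy}(P')=r^{P'Q_0}_{P'}r^{PQ_0}_{P'Q_0}w=r^{PQ_0}_{P'}w=r^P_{P'}r^{PQ_0}_Pw=r^P_{P'}u_{xy}(P).$$
Proposition 10 and Lemma 6 give a complex that is both weakly $V$-endotrivial and $V$-endosplit-trivial, with homology degrees $f$. $\square$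

## 8. The class in $H^2$ of the orbit category: Theorem D

Let $\mathcal O=\mathcal O_{\mathcal X}(G)$. A 2-cochain with values in $k^\times$ assigns $c(\varphi,\psi)\in k^\times$ to each composable pair $G/P\xrightarrow{\varphi}G/P'\xrightarrow{\psi}G/P''$. It is a cocycle if
$$c(\varphi,\psi)\,c(\psi\varphi,\eta)=c(\psi,\eta)\,c(\varphi,\eta\psi)\tag{5}$$
whenever $\eta$ is composable after $\psi$, and a coboundary if $c(\varphi,\psi)=b_\varphi b_\psi b_{\psi\varphi}^{-1}$ for a function $b$ on morphisms. $H^2(\mathcal O;k^\times)$ is cocycles modulo coboundaries. For example, if $G$ is a $p$-group in $\mathcal X$, let $\tau_P:G/P\to G/G$ be the unique map. For $\varphi:G/P\to G/P'$ put $b_\varphi=c(\varphi,\tau_{P'})$; then (5) with $\eta=\tau_{P''}$ says $c(\varphi,\psi)=b_\varphi b_\psi b_{\psi\varphi}^{-1}$. So $H^2=0$, in accordance with Section 5.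

**Step 1: construction of $o(f)$.** The aim is to record the scalars that obstruct a coherent family. Let $f\in CF_b(G,\mathcal X)$. Fix an extension $\tilde f\in CF(G,p)$ and $D'$ over $k$ from Proposition 9 for $\tilde f$, with data $E_x,N_{xy},r$ from Section 6 (with $D''=D'$, $f''=\tilde f$). Choose $x_P\in(G/S)^P$ for $P\in\mathcal X$, with $x_S=x_0:=S\in G/S$. For $\varphi:G/P\to G/P'$ with $\varphi(P)=gP'$ (so $P\le{}^gP'$) and $n\in N_{xy}(P')$ put
$$\varphi^*n=r^{{}^gP'}_P(gn)\in N_{gx,gy}(P).$$
This is independent of the choice of $g$ in $gP'$, as $P'$ fixes $x,y$ and acts trivially on $N_{xy}(P')$. The map $\varphi^*$ is multiplicative and preserves identities. For $\psi:G/P'\to G/P''$ with $\psi(P')=g'P''$, equivariance and transitivity of $r$ give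
$$\varphi^*\psi^*n=r^{{}^gP'}_P\,r^{{}^{gg'}P''}_{{}^gP'}(gg'n)=r^{{}^{gg'}P''}_P(gg'n)=(\psi\varphi)^*n.$$
For every $\varphi$ as above choose $0\neq n_\varphi\in N_{x_P,gx_{P'}}(P)$, and define $c(\varphi,\psi)\in k^\times$ by
$$n_\varphi\cdot\varphi^*(n_\psi)=c(\varphi,\psi)\,n_{\psi\varphi};\tag{6}$$
both sides lie in the line $N_{x_P,gg'x_{P''}}(P)$. Computing $n_\varphi\,\varphi^*(n_\psi)\,\varphi^*\psi^*(n_\eta)$ in two ways, multiplying the first two factors first or the last two first, gives (5). Replacing $n_\varphi$ by $b_\varphi n_\varphi$ multiplies $c$ by an arbitrary coboundary. Let $o(f)=[c]\in H^2(\mathcal O;k^\times)$.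

**Step 2: $o(f)=0$ iff a coherent family exists.** Given a coherent family, put $n_\varphi=u_{x_P,gx_{P'}}(P)$. By (ii) and (i), $\varphi^*(n_\psi)=u_{gx_{P'},gg'x_{P''}}(P)$, and (iii) gives $c=1$. Conversely let $c=1$ after rescaling. For $x\in(G/S)^P$ let $\varphi_x:G/P\to G/S$ be the map $P\mapsto x$. Since $x_S=x_0$, $n_{\varphi_x}\in N_{x_P,x}(P)$ is an isomorphism $\ell_x(P)\to\ell_{x_P}(P)$. Put
$$u_{xy}(P)=n_{\varphi_x}^{-1}n_{\varphi_y}\in N_{xy}(P).$$
(iii) is clear. For $\psi:G/P'\to G/P$ with $\psi(P')=gP$ we have $\varphi_x\psi=\varphi_{gx}$, so (6) gives $n_\psi\,\psi^*(n_{\varphi_x})=n_{\varphi_{gx}}$. Therefore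
$$\psi^*(u_{xy}(P))=(n_\psi^{-1}n_{\varphi_{gx}})^{-1}(n_\psi^{-1}n_{\varphi_{gy}})=n_{\varphi_{gx}}^{-1}n_{\varphi_{gy}}=u_{gx,gy}(P').$$
The case $g=1$, $P'\le P$, is (i); the case $P'={}^gP$ is (ii).

**Step 3: a coherent family realizes $f$.** This is Proposition 10 followed by Lemma 6.

**Step 4: a realization gives a coherent family.** Here we compare $E_x$ with a realization. If $f$ is realized by a weakly $V$-endotrivial complex, Corollary 8 gives a $V$-endosplit-trivial $B$ with $h_B=\tilde f$ on $s_p(G)$. For all $P\le S_x$, $\operatorname{Hom}_k(E_x,B)(P)=\operatorname{Hom}_k(E_x(P),B(P))$ has homology only in degree $0$. By Lemma 2, $\operatorname{Hom}_k(E_x,B)\simeq L_x[0]$ over $kS_x$ with $L_x$ a permutation module. For $P\in\mathcal X$ with $P\le S_x$, $L_x(P)=\operatorname{Hom}_k(\ell_x(P),H_*(B(P)))$ is a line by Lemma 7. The group $S_x$ lies in $\mathcal X$, so exactly as in Section 6 a permutation basis of $L_x$ has one point fixed by $S_x$, and all other points have stabilizers in $\mathcal Y$. This gives isomorphisms $r^P_{P'}:L_x(P)\to L_x(P')$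 with $r^P_{P'}\operatorname{Br}_P=\operatorname{Br}_{P'}$ on $L_x^P$. They are transitive, $G$-equivariant, and multiplicative for the composition $L_x(P)\times N_{xy}(P)\to L_y(P)$.

Choose $0\ne w_{x_0}\in L_{x_0}(S)$ and put $w_{gx_0}=gw_{x_0}\in L_{gx_0}(S_{gx_0})$, well defined as $S$ acts trivially on the line $L_{x_0}(S)$. Put $w_x(P)=r^{S_x}_P(w_x)$ and $u_{xy}(P)=w_x(P)^{-1}w_y(P)\in N_{xy}(P)$. (iii) is clear, and (ii) is equivariance. Applying $r^P_{P'}$ to $w_x(P)u_{xy}(P)=w_y(P)$ gives $w_x(P')\,r^P_{P'}u_{xy}(P)=w_y(P')$, which is (i). So the family is coherent.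

By Steps 2–4, $o(f)=0$ iff $f$ is realized. Since realizability of $f$ does not depend on the auxiliary choices, neither does the vanishing of $o(f)$. This proves Theorem D. $\square$

## 9. Characters of $p'$-elements on the homology lines

Can the scalars really obstruct? If $C$ realizes $f$, then by Lemma 7 each $P\in\mathcal X$ carries a line
$$\ell(P)=H_*(C(P)),$$
a one-dimensional $kN_G(P)$-module in degree $f(P)$. Two effects constrain these characters. First, let $O^{p'}(X)$ denote the (normal) subgroup of $X$ generated by its $p$-elements. As $k^\times$ has no $p$-torsion,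
$$O^{p'}(N_G(P))\text{ acts trivially on }\ell(P).\tag{7}$$
Second, when $f$ jumps between a subgroup and an overgroup, the character of a $p'$-element changes in a forced way. That is the next lemma; it is the scalar of the example in Section 6 again.

**Lemma 11.** Let $\Gamma=R\rtimes T$ with $R$ a $p$-group and $T=\langle t\rangle$ a $p'$-group, and let $Z\in Ch^b({}_{k\Gamma}\mathbf{triv})$ with $\dim H_*(Z(R'))=1$ for all $R'\le R$, in degree $z(R')$.

(a) If $z=0$ on all $R'\le R$, then $H_*(Z)\cong H_*(Z(R))$ as $kT$-modules.

(b) If $|R|=p$, ${}^t\sigma=\sigma^u$ for $R=\langle\sigma\rangle$, and $z(1)=2m$, $z(R)=0$, then $H_*(Z)\cong H_*(Z(R))\otimes\lambda^m$ as $kT$-modules, where $\lambda:T\to\mathbb F_p^\times\subseteq k^\times$, $\lambda(t)=u$.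

*Proof.* (a) The $p$-subgroups of $\Gamma$ are the subgroups of $R$. By Lemma 2, $Z\simeq M[0]$ with $\dim M=1$. $R$ acts trivially on $M$, so $M(R)=M$ and $H_*(Z(R))\cong M\cong H_*(Z)$.

(b) We build a model complex with the same jump. Identify $\operatorname{Ind}_T^\Gamma k=k[\Gamma/T]$ with $kR$, where $R$ acts by multiplication and $T$ by conjugation. Let $I$ be the augmentation ideal. Since ${}^t(\sigma-1)=\sigma^u-1\equiv u(\sigma-1)$ mod $I^2$ and $kT$ is semisimple, the $kT$-surjection $I\to I/I^2$ splits. So there is $w\in I$ with ${}^tw=uw$ and $w\equiv\sigma-1$ mod $I^2$. By Nakayama, $kR\,w=I$. Let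
$$W=(\operatorname{Ind}_T^\Gamma\lambda\to\operatorname{Ind}_T^\Gamma k\to k),$$
with $k$ in degree $0$, the second map the augmentation, and the first map $1\otimes1\mapsto w$, which is well defined by Frobenius reciprocity and has image $kR\,w=I$. Then $H_0(W)=H_1(W)=0$. $H_2(W)$ is a submodule of $\operatorname{Ind}_T^\Gamma\lambda$ of dimension $p-(p-1)=1$. As $R$ acts trivially on it, it is spanned by the $R$-fixed vector $\sum_i\sigma^i\otimes1$. Since $t\sum_i\sigma^i\otimes1=\sum_i{}^t\sigma^i\otimes t1=u\sum_i\sigma^i\otimes1$, we get $H_2(W)\cong\lambda$ over $T$. The two induced modules are projective $p$-permutation modules, so $W(R)=k[0]$. The complex $Z\otimes W^{\otimes(-m)}$, negative powers meaning duals, has one-dimensional homology in degree $0$ at $1$ and at $R$. By (a), $H_*(Z)\otimes\lambda^{-m}\cong H_*(Z(R))$. $\square$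

For $\Gamma$ itself there is no contradiction: $W$ realizes the jump, and the character $\lambda$ on $H_2(W)$ simply exists. A contradiction needs a $p'$-element $t$ and subgroups $M_0,M_1\in\mathcal X$ such that (7) forces $t$ to act trivially on both lines $\ell(M_0)$ and $\ell(M_1)$, while a path from $M_0$ to $M_1$ through $S$ crosses exactly one jump of $f$.

## 10. Unipotent subgroups of $PGL_3(p)$: Proposition E

Let $p\equiv1$ mod $3$, $G=PGL_3(p)$, $V=kG$. Then $\mathcal X_V=\{P\neq1\}$, and $V$ is absolutely $p$-divisible.

**Step 1: the function.** The preimage in $GL_3(p)$ of a $p$-subgroup $P$ is a central extension of $P$ by a $p'$-group, so $P$ lifts uniquely to a $p$-subgroup, which is unipotent; we let it act on $W=\mathbb F_p^3$. Let $[W,P]$ be spanned by the subspaces $(g-1)W$, $g\in P$. For $P\neq1$ put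
$$f(P)=2(2-\dim[W,P])\in\{0,2\};$$
indeed $1\le\dim[W,P]\le2$, as $P\neq1$ is unipotent. It is a class function.

**Step 2: $f\in CF_b(G,\mathcal X_V)$.** Condition (a) holds since $f$ is even; (c) and (d) are void. For (b) let $1\ne H\trianglelefteq L$ with $L/H\cong C_p^2$. Then $|L|=p^3$, so $L$ is Sylow. Say $L=S$ is the group of upper unitriangular matrices; $H$, being normal of order $p$, is $Z(S)$. We have $[W,H]=\langle e_1\rangle$ and $[W,S]=\langle e_1,e_2\rangle$, so $f(H)=2$ and $f(S)=0$. A group $H_i$ between has $[W,H_i]\supseteq\langle e_1\rangle$, so $f(H_i)=2$ iff $[W,H_i]=\langle e_1\rangle$ iff $H_i=M_0:=\{g\in S:(g-1)W\subseteq\langle e_1\rangle\}$, a group of order $p^2$. So (b) reads $2=2$.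

**Step 3: the element $t$.** Let $M_1\le S$ be the group of matrices with $(1,2)$-entry $0$; $[W,M_1]=\langle e_1,e_2\rangle$, so $f(M_1)=0$. Let $\zeta\in\mathbb F_p^\times$ have order $3$, and let $t$ be the image of $\operatorname{diag}(1,\zeta,\zeta^{-1})$, equivalently (multiply by $\zeta$) of $\operatorname{diag}(\zeta,\zeta^{-1},1)$. The group $M_0$ consists of the maps $1+e_1\otimes\phi$ with $\phi$ a linear form vanishing at $e_1$, so it is normalized by the $SL_2(p)$ acting on $\langle e_2,e_3\rangle$ and fixing $e_1$. The group $M_1$ consists of the maps $1+v\otimes e_3^*$ with $v\in\langle e_1,e_2\rangle$, so it is normalized by the $SL_2(p)$ acting on $\langle e_1,e_2\rangle$ and fixing $e_3$. Both groups $SL_2(p)$ are generated by transvections, which are $p$-elements, and $t$ lies in the image of each. Hence $t\in O^{p'}(N_G(M_0))\cap O^{p'}(N_G(M_1))$. Also $t$ normalizes $S$.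

**Step 4: the contradiction.** Suppose $f=h_C$ for a weakly $V$-endotrivial $C$, or an extension of $f$ is $h_C$ for a $V$-endosplit-trivial $C$. By (7), $t$ acts trivially on $\ell(M_0)$ and $\ell(M_1)$. Restrict $C(M_1)$ to $S\langle t\rangle/M_1$; since $C(M_1)(S/M_1)\cong C(S)$ and $f(M_1)=f(S)=0$, Lemma 11(a) gives $\ell(M_1)\cong\ell(S)$ over $\langle t\rangle$. Restrict $C(M_0)$ to $S\langle t\rangle/M_0$; since $f(M_0)=2$ and $f(S)=0$, Lemma 11(b) with $m=1$ gives $\ell(M_0)\cong\ell(S)\otimes\lambda$. Here $\lambda(t)$ gives the action of $t$ on $S/M_0$, that is, on the $(2,3)$-entry, so $\lambda(t)=\zeta\cdot\zeta=\zeta^2$. So $\zeta^2=1$, a contradiction. $\square$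

## 11. Alternating groups of degree $p(p+2)$: Theorem B

Let $p$ be odd. To reach every odd $p$, and the full factor $p-1$, we want an element $t$ acting on a quotient $S/U$ of order $p$ by a *generator* $u$ of $\mathbb F_p^\times$. Let
$$B=\mathbb F_p\sqcup\{\infty,\infty'\},\qquad\Omega=B\times\mathbb F_p,\qquad G=\mathrm{Alt}(\Omega).$$
For $c\in B$ let $\tau_c$ be $(c,x)\mapsto(c,x+1)$, fixing the other points. Let $\sigma$ be $(b,x)\mapsto(b+1,x)$ for $b\in\mathbb F_p$, fixing the other points. Put
$$U=\langle\tau_c:c\in B\rangle\cong C_p^{p+2},\qquad S=U\rtimes\langle\sigma\rangle,\qquad Q=\Big\langle\sigma,\prod_{b\in\mathbb F_p}\tau_b\Big\rangle.$$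
These consist of elements of odd order, so they lie in $G$. $Q$ is the group of translations of $\mathbb F_p\times\mathbb F_p$, fixing the other $2p$ points. Since $2p<p^2$, the $p$-part of $(p^2+2p)!$ is $p^{(p+2)+1}=p^{p+3}=|S|$, so $S$ is Sylow in $G$.

**Step 1: the module $V$.** We need $V$ with a prescribed filter. Let $\mathcal X$ be the set of $p$-subgroups containing a $G$-conjugate of $U$ or of $Q$; it is a filter containing $S$. Let $V=\bigoplus_Rk[G/R]$, with $R$ over representatives of the classes of $p$-subgroups not in $\mathcal X$. Such $R$ are not Sylow, so by Mackey $\operatorname{Res}_SV$ is a direct sum of modules $k[S/T']$ with $T'<S$. These are indecomposable, so by Krull–Schmidt the restriction to $S$ of any summand of $V$ is also such a sum, and has dimension divisible by $p$: $V$ is absolutely $p$-divisible. Further $V(P)\neq0$ iff $P\le_GR$ for some $R\notin\mathcal X$, iff $P\notin\mathcal X$, as $\mathcal X$ is a filter. So $\mathcal X_V=\mathcal X$.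

**Step 2: the function $f$.** For $P\in\mathcal X$ let $f(P)=2$ if $P$ is $G$-conjugate to $U$, and $f(P)=0$ otherwise. We check that $f\in CF_b(G,\mathcal X_V)$. $U$ contains no conjugate of $Q$, since $Q$ has an orbit of length $p^2$ while $U$-orbits have length $\le p$. So no proper subgroup of a conjugate of $U$ lies in $\mathcal X$. Condition (a) holds as $f$ is even. In (b), with $H\in\mathcal X$: $H$ is not conjugate to $U$, since otherwise $|L|=p^2|U|=p^{p+4}>|S|$; and $L$ and the $H_i$ are not conjugate to $U$, since they contain $H\in\mathcal X$ as a proper subgroup. So all terms vanish. (c) and (d) are void.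

**Step 3: the element $t$.** Let $u$ generate $\mathbb F_p^\times$ and
$$t:(b,x)\mapsto(ub,u^{-1}x)\ (b\in\mathbb F_p),\quad(\infty,x)\mapsto(\infty',ux),\quad(\infty',x)\mapsto(\infty,x).$$
On the points over $\infty,\infty'$, $t^2$ is $x\mapsto ux$ in each block; so $t$ has order $2(p-1)$, prime to $p$. Directly from the definition,
$$t\tau_bt^{-1}=\tau_{ub}^{u^{-1}}\ (b\in\mathbb F_p),\qquad t\tau_\infty t^{-1}=\tau_{\infty'}^u,\qquad t\tau_{\infty'}t^{-1}=\tau_\infty,\qquad t\sigma t^{-1}=\sigma^u.$$
So $t$ normalizes $U$, $Q$ and $S$.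

**Step 4: $t\in O^{p'}(N_G(Q))$, in particular $t\in G$.** This makes $t$ act trivially on $\ell(Q)$. Write $t=t_1t_2$ with $t_1$ moving only points of $\mathbb F_p^2$ and $t_2$ moving only the other $2p$ points. $t_1$ acts as $\operatorname{diag}(u,u^{-1})\in SL_2(p)$, a product of transvections; extended by the identity these are elements of order $p$ of $N_G(Q)$. The cycle decomposition of $t_2$ consists of the transposition of $(\infty,0),(\infty',0)$ and one $2(p-1)$-cycle, since $u$ generates $\mathbb F_p^\times$. Both cycles are odd, so $t_2$ is even. The group $\mathrm{Alt}(2p)$ on these points centralizes $Q$ and, being simple, is generated by its $p$-cycles. So $t_1,t_2\in O^{p'}(N_G(Q))$.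

**Step 5: $t\in O:=O^{p'}(N_G(U))$.** This makes $t$ act trivially on $\ell(U)$, and it is here that the two extra blocks are used: on $\mathbb F_p\times\mathbb F_p$ alone, $t_1$ permutes the $p$ blocks as a $(p-1)$-cycle, an odd permutation, whereas $p$-elements normalizing $\langle\tau_b:b\in\mathbb F_p\rangle$ permute its orbits evenly.

For $\pi\in\mathrm{Alt}(B)$ let $\hat\pi(c,x)=(\pi(c),x)$, so $\hat\pi\tau_c\hat\pi^{-1}=\tau_{\pi(c)}$. Since $|B|=p+2\ge5$, $\mathrm{Alt}(B)$ is simple, hence generated by $p$-cycles $\pi$, for which $\hat\pi$ is an element of order $p$ of $N_G(U)$. So $\hat\pi\in O$ for all $\pi\in\mathrm{Alt}(B)$.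

For $\delta:B\to\mathbb F_p^\times$ let $\hat\delta(c,x)=(c,\delta(c)x)$, so $\hat\delta\tau_c\hat\delta^{-1}=\tau_c^{\delta(c)}$. For $c\neq c'$ and $w\in\mathbb F_p^\times$ let $\delta_{c,c',w}$ have value $w$ at $c$, $w^{-1}$ at $c'$ and $1$ elsewhere. Multiplications by $w$ and by $w^{-1}$ have the same cycle type, so $\hat\delta_{c,c',w}$ is even; it normalizes $U$. Choose $l\in B\setminus\{c,c'\}$ and a 3-cycle $\pi$ fixing $l$ with $\pi(c)=c'$, which is possible as $|B|\ge5$. Then
$$\hat\pi\,\hat\delta_{l,c,w}\,\hat\pi^{-1}\,\hat\delta_{l,c,w}^{-1}=\hat\delta_{l,c',w}\,\hat\delta_{l,c,w}^{-1}=\hat\delta_{c,c',w}.$$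
The left side is $\hat\pi$ times a conjugate of $\hat\pi^{-1}$ by an element of $N_G(U)$, so it lies in $O\trianglelefteq N_G(U)$. The functions $\delta_{c,c',w}$ generate all $\delta$ with $\prod_c\delta(c)=1$; so $\hat\delta\in O$ for all such $\delta$.

Finally $t=\hat\delta\hat\pi$ with $\pi:b\mapsto ub$, $\infty\leftrightarrow\infty'$, and $\delta(b)=u^{-1}$ for $b\in\mathbb F_p$, $\delta(\infty')=u$, $\delta(\infty)=1$. Here $\pi$ is a $(p-1)$-cycle times a disjoint transposition, hence even, and $\prod_c\delta(c)=u^{-p}u=1$. So $t\in O$.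

**Step 6: from $Q$ up to $S$.** Let $C$ be as in Theorem B for $m$, and $\ell(P)=H_*(C(P))$ for $P\in\mathcal X$, a line in degree $mf(P)$ by Lemma 7. By (7) and Steps 4 and 5, $t$ acts trivially on $\ell(Q)$ and $\ell(U)$. We transport the first fact to $S$. Let $Q_0=Q$ and $Q_{i+1}=N_S(Q_i)$; this chain reaches $S$, and each $Q_i$ is normalized by $t$. Apply Lemma 11(a) to $C(Q_i)$ restricted to $Q_{i+1}\langle t\rangle/Q_i$. For $Q_i\le R\le Q_{i+1}$ we have $C(Q_i)(R/Q_i)\cong C(R)$, with one-dimensional homology in degree $mf(R)=0$, since $R\supseteq Q$ is not conjugate to $U$. So $\ell(Q_i)\cong\ell(Q_{i+1})$ over $\langle t\rangle$ for all $i$, and $t$ acts trivially on $\ell(S)$.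

**Step 7: from $U$ up to $S$.** This path crosses the jump. Apply Lemma 11(b) to $C(U)$ restricted to $S\langle t\rangle/U$, where $S/U$ is generated by the image of $\sigma$ and $t\sigma t^{-1}=\sigma^u$. The degrees are $mf(U)=2m$ and $mf(S)=0$, so $\ell(U)\cong\ell(S)\otimes\lambda^m$ with $\lambda(t)=u$. As $t$ acts trivially on $\ell(U)$ and on $\ell(S)$, $u^m=1$, that is, $(p-1)\mid m$.

For $m=1$ and $p$ odd this is impossible. So $f$ refutes Part 1. Any extension of $f$ to $CF(G,p)$, for instance by $0$, is Borel–Smith at $V$ and refutes Part 2. $\square$
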